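\title{Free restrictions of free arrangements: the modified Orlik conjecture}

\begin{abstract}
Let $\mathcal A$ be a free central arrangement of hyperplanes over an arbitrary field and let $H\in\mathcal A$. We prove that the restriction $\mathcal A^H$ is free whenever its characteristic polynomial divides that of $\mathcal A$; this is the modified Orlik conjecture. The failure of divisibility is measured by one polynomial, which we write as a sum of local terms indexed by the flats of $\mathcal A^H$. For free $\mathcal A$ its leading coefficient is a sum of terms of the same sign, so that divisibility passes to every localization. We obtain several equivalent forms of the divisibility condition, among them the freeness of $\mathcal A\setminus\{H\}$, and a converse under a hypothesis on the second coefficients of the characteristic polynomials.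
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Free arrangements}

Let $\mathbb K$ be an arbitrary field, $V=\mathbb K^\ell$, and $S=\mathbb K[x_1,\dots,x_\ell]$ the coordinate ring of $V$. An \emph{arrangement} $\mathcal A$ is a finite set of linear hyperplanes of $V$ (all arrangements in this paper are central). For each $K\in\mathcal A$ we fix a linear form $\alpha_K$ with $K=\ker\alpha_K$.

The combinatorics of $\mathcal A$ is recorded by the \emph{intersection lattice} $L(\mathcal A)$, the set of all intersections of subsets of $\mathcal A$, ordered by reverse inclusion. Its elements are called \emph{flats}, and $V$ is the empty intersection. The M\"obius function $\mu_{\mathcal A}$ is determined by $\mu_{\mathcal A}(V)=1$ and $\sum_{Y\supseteq X}\mu_{\mathcal A}(Y)=0$ for every flat $X\ne V$. The \emph{characteristic polynomial} is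
\[
\chi(\mathcal A;t)=\sum_{X\in L(\mathcal A)}\mu_{\mathcal A}(X)\,t^{\dim X}=\sum_{i=0}^{\ell}(-1)^i\,b_i(\mathcal A)\,t^{\ell-i}.
\]
Here $b_0(\mathcal A)=1$ and $b_1(\mathcal A)=|\mathcal A|$, because $\mu_{\mathcal A}(K)=-1$ for $K\in\mathcal A$. If $\mathcal A\neq\emptyset$, the defining relation of $\mu_{\mathcal A}$ for the smallest flat says that $\chi(\mathcal A;1)=0$, and we put $\chi_0(\mathcal A;t)=\chi(\mathcal A;t)/(t-1)$.

The algebra of $\mathcal A$ is recorded by the module of polynomial vector fields tangent to all hyperplanes, the \emph{logarithmic derivation module}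
\[
D(\mathcal A)=\{\theta\in\operatorname{Der}_{\mathbb K}(S):\ \theta(\alpha_K)\in\alpha_KS\ \text{ for all }K\in\mathcal A\}.
\]
A derivation $\theta=\sum_i\theta(x_i)\partial_i$ is homogeneous of degree $d$ if every coefficient $\theta(x_i)$ is zero or homogeneous of degree $d$. The Euler derivation $\sum_i x_i\partial_i$ fixes every linear form, so it lies in $D(\mathcal A)$ and has degree $1$. The arrangement is \emph{free} if $D(\mathcal A)$ is a free $S$-module. It then has a homogeneous basis of $\ell$ elements, and the multiset $\exp(\mathcal A)=(d_1,\dots,d_\ell)$ of their degrees is the multiset of \emph{exponents}. For example, the coordinate hyperplanes form a free arrangement with basis $x_1\partial_1,\dots,x_\ell\partial_\ell$ and characteristic polynomial $(t-1)^\ell$. The two invariants are tied together by \emph{Terao's factorization theorem}: if $\mathcal A$ is free with exponents $d_1,\dots,d_\ell$, then $\chi(\mathcal A;t)=\prod_{i=1}^\ell(t-d_i)$.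

\subsection{The problem}

For $H\in\mathcal A$ the \emph{restriction} $\mathcal A^H=\{H\cap K:K\in\mathcal A\setminus\{H\}\}$ is an arrangement in $H\cong\mathbb K^{\ell-1}$. A vector field tangent to all hyperplanes of $\mathcal A$ restricts to a vector field on $H$ tangent to all hyperplanes of $\mathcal A^H$, so one may hope that freeness passes from $\mathcal A$ to $\mathcal A^H$. For $\ell\le3$ it does, because every arrangement in dimension at most two is free (Example~\ref{ex:plane}). Orlik conjectured that it always does, and Edelman and Reiner disproved this.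

A further hypothesis is therefore needed, and Terao's theorem suggests one. If $\mathcal A$ and $\mathcal A^H$ are free and $\exp(\mathcal A^H)$ is obtained from $\exp(\mathcal A)$ by removing one exponent, then $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$. Under this divisibility, freeness goes up from $H$ to $V$, by the \emph{division theorem}: if $\mathcal A^H$ is free and $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$, then $\mathcal A$ is free. The problem, posed in Abe's paper \cite{Abe}, is whether it also goes down.

\begin{quote}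
\textbf{Modified Orlik conjecture.} Let $\mathcal A$ be a free arrangement and $H\in\mathcal A$. If $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$, then $\mathcal A^H$ is free.
\end{quote}

The symmetry with the division theorem speaks for the statement. What speaks against it is that freeness of $\mathcal A^H$ imposes a condition near every flat of $\mathcal A^H$, while divisibility is one global identity of polynomials, in which the contributions of different flats might cancel. We prove the conjecture by showing that, for free $\mathcal A$, the contributions to the leading term of the discrepancy all have the same sign.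

\subsection{Results}

If $\mathcal A=\{H\}$, then $\mathcal A^H$ is empty, hence free. From now on $|\mathcal A|\ge2$, the hyperplane $H\in\mathcal A$ is fixed, and
\[
\mathcal B=\mathcal A^H\neq\emptyset,\qquad \mathcal A'=\mathcal A\setminus\{H\},\qquad e=|\mathcal A|-|\mathcal B|.
\]

\begin{theorem}\label{thm:main}
If $\mathcal A$ is free and $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$, then $\mathcal A^H$ is free. Moreover $\mathcal A\setminus\{H\}$ is free, and $\exp(\mathcal A)$ is $\exp(\mathcal A^H)$ together with $e$.
\end{theorem}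

Together with the division theorem this gives: if $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$, then $\mathcal A$ is free if and only if $\mathcal A^H$ is free.

The polynomials $\chi(\mathcal A;t)$ and $\chi(\mathcal B;t)$ are monic of degrees $\ell$ and $\ell-1$. If the second divides the first, the quotient is $t-s$, and the coefficients of $t^{\ell-1}$ give $|\mathcal A|=s+|\mathcal B|$, that is, $s=e$. So divisibility holds if and only if the \emph{defect polynomial}
\begin{equation}\label{eq:P}
P(\mathcal A;t)=(t-e)\,\chi_0(\mathcal B;t)-\chi_0(\mathcal A;t)=\sum_{k\ge0}p_k(\mathcal A)\,t^{\ell-1-k}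
\end{equation}
vanishes. For $X\in L(\mathcal B)$ consider the \emph{localizations}
\[
\mathcal A_X=\{K\in\mathcal A:K\supseteq X\}\ni H,\qquad \mathcal B_X=\{K\in\mathcal B:K\supseteq X\}=(\mathcal A_X)^H,
\]
and put $e_X=|\mathcal A_X|-|\mathcal B_X|$. We have $e_X\geq1$, since $K\mapsto K\cap H$ maps $\mathcal A_X\setminus\{H\}$ onto $\mathcal B_X$. The \emph{rank} of $X$ is its codimension in $H$, and $L_k(\mathcal B)$ is the set of flats of rank $k$. If $\mathcal A$ is free and $X$ has rank $k\geq1$, then $\mathcal A_X$ is free with exponents of the form $(1,a^X_1,\dots,a^X_k,0,\dots,0)$ (Proposition~\ref{prop:ziegler}). Definition~\ref{def:good} declares each flat $X\neq H$ of $\mathcal B$ \emph{good} or \emph{bad} by an algebraic condition. By Corollary~\ref{cor:good}, $X$ is good exactly when $\mathcal A_X\setminus\{H\}$ is free, and the next statement may be read with this meaning.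

\begin{theorem}\label{thm:strong}
Let $\mathcal A$ be free. The following are equivalent:
\begin{itemize}
\item[(a)] $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$, that is, $P(\mathcal A;t)=0$;
\item[(b)] $\mathcal A^H$ is free and $\exp(\mathcal A^H)\subset\exp(\mathcal A)$ as multisets;
\item[(c)] $\mathcal A\setminus\{H\}$ is free;
\item[(d)] $\chi_0(\mathcal A_X;e_X)=0$ for all $X\in L(\mathcal A^H)$ with $X\neq H$;
\item[(e)] $(t-e)\,\chi_0(\mathcal A^H;t)\ge\chi_0(\mathcal A;t)$ for arbitrarily large real $t$.
\end{itemize}
If they fail, the leading coefficient of $P(\mathcal A;t)$ is strictly negative. It is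
\[
p_k(\mathcal A)=-\sum_X\ \prod_{i=1}^k\bigl(e_X-a_i^X\bigr),
\]
where $k\ge2$ is the minimal rank of a bad flat, $X$ runs over the bad flats of rank $k$, and $e_X>a_i^X$ for all such $X$ and all $i$.
\end{theorem}

The equivalence of (c) and (d) is the combinatorial form of Abe's deletion theorem; it is reproved here. The converse of Theorem~\ref{thm:main} is false: in Example~\ref{ex:grid} both $\mathcal A$ and $\mathcal A^H$ are free and divisibility fails. It becomes true when $p_2(\mathcal A)=0$, which is the hypothesis of the last theorem.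

\begin{theorem}\label{thm:converse}
Let $\mathcal A$ be free with $b_2(\mathcal A)=b_2(\mathcal A^H)+|\mathcal A^H|\bigl(|\mathcal A|-|\mathcal A^H|\bigr)$. Then $\mathcal A^H$ is free if and only if $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$.
\end{theorem}

\begin{remark}[Both hypotheses of Theorem~\ref{thm:main} are needed]\label{rem:hyp}
Divisibility cannot be relaxed even in the last coefficient. In the Edelman--Reiner example $\exp(\mathcal A)=(1,5,5,5,5)$, $|\mathcal A^H|=15$, $e=6$, and $\mathcal A^H$ is not free, with $\chi_0(\mathcal A^H;t)=(t-4)(t^2-10t+26)$. Since $(t-6)(t-4)=(t-5)^2-1$ and $t^2-10t+26=(t-5)^2+1$, we get $P(\mathcal A;t)=\bigl((t-5)^4-1\bigr)-(t-5)^4=-1$. In the terms of Theorem~\ref{thm:strong}, $k=4$, the only bad flat is the origin, and its contribution is $-(6-5)^4$.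

Freeness of $\mathcal A$ cannot be dropped either. Let $\mathcal C$ be the arrangement $x(x-z)y(y-z)=0$ in $\mathbb K^3$. Any three of its four planes meet only in $0$, so $\chi(\mathcal C;t)=t^3-4t^2+6t-3=(t-1)(t^2-3t+3)$, and $\mathcal C$ is not free by Terao's theorem. For the arrangement $\mathcal A$ in $\mathbb K^4$ given by $w\,x(x-z)y(y-z)=0$ and $H=\{w=0\}$, the lattice $L(\mathcal A)$ is the product of $L(\mathcal C)$ with a two-element chain. Hence $\chi(\mathcal A;t)=(t-1)\chi(\mathcal C;t)$, while $\mathcal A^H=\mathcal C$. This remark is not used below.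
\end{remark}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:ziegler} attaches to each flat $X\neq H$ a free module $E_X$ and an element $\eta_X\in E_X$, and Section~\ref{sec:three} works out the case $\ell=3$ by hand. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:defect}--\ref{sec:bases}, Theorem~\ref{thm:strong} in Section~\ref{sec:strong}, and Theorem~\ref{thm:converse} in Section~\ref{sec:converse}.

\section{Tools: graded modules, Saito's criterion, localization}\label{sec:tools}

\subsection{Graded modules}

Let $R=\mathbb K[x_1,\dots,x_n]$, $R_+=(x_1,\dots,x_n)$, and let $M$ be a finitely generated graded $R$-module. We use three textbook facts.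
\begin{itemize}
\item[(F1)] \emph{Graded Nakayama lemma.} Homogeneous elements generate $M$ if and only if their classes span $M/R_+M$. Consequently, if $M_{R_+}$ is free over the local ring $R_{R_+}$, in particular if $M$ is projective, then $M$ has a homogeneous basis. Indeed, lift a homogeneous basis of $M/R_+M$ to a surjection $R^m\to M$ with kernel $Z$. The free module $M_{R_+}$ has rank $m$, so $Z_{R_+}=0$, and $Z=0$ because $Z$ is torsion free. The degrees of a homogeneous basis are those of $M/R_+M$, so they do not depend on the basis.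
\item[(F2)] \emph{Auslander--Buchsbaum formula.} If $M\ne0$, then $\operatorname{pd}_RM+\operatorname{depth}M=n$, where $\operatorname{pd}$ is the projective dimension and $\operatorname{depth}M$ is the maximal length of an $M$-regular sequence in $R_+$. A nonzero module killed by a power of $R_+$ has depth $0$.
\item[(F3)] \emph{Krull's height theorem.} A prime that is minimal over an ideal with $m$ generators has height at most $m$. The prime $R_+$ has height $n$.
\end{itemize}

\subsection{Saito's criterion}

Several hyperplanes of $\mathcal A$ may have the same trace on $H$, so we allow multiplicities. Let $\mathcal C$ be a finite set of hyperplanes given by pairwise nonproportional linear forms $\beta_K\in R$, with integers $m_K\ge1$. Put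
\[
D_R(\mathcal C,m)=\{\varphi\in\operatorname{Der}(R):\ \varphi(\beta_K)\in\beta_K^{m_K}R\ \text{ for all }K\in\mathcal C\},
\]
and write $D_R(\mathcal C)$ when all $m_K=1$. For $\varphi_1,\dots,\varphi_n\in\operatorname{Der}(R)$ let $\det(\varphi_1,\dots,\varphi_n)$ be the determinant of the matrix $(\varphi_a(x_b))$. It is $R$-multilinear and alternating, and a linear change of coordinates multiplies it by a nonzero constant.

\begin{lemma}[Saito's criterion; Saito, Terao, Ziegler]\label{lem:saito}
Let $D=D_R(\mathcal C,m)$, $\Pi=\prod_{K\in\mathcal C}\beta_K^{m_K}$, and $\varphi_1,\dots,\varphi_n\in D$.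
\begin{itemize}
\item[(i)] $\Pi$ divides $\det(\varphi_1,\dots,\varphi_n)$.
\item[(ii)] If $\det(\varphi_1,\dots,\varphi_n)=f\,\Pi$ with $f\in R$, then $fD\subseteq\sum_aR\varphi_a$. If $f\in\mathbb K^*$, then $\varphi_1,\dots,\varphi_n$ is a basis of $D$.
\item[(iii)] If all $m_K=1$ and $\varphi_1,\dots,\varphi_n$ is a homogeneous basis of $D$, then $\det(\varphi_1,\dots,\varphi_n)=c\,\Pi$ with $c\in\mathbb K^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) In coordinates in which $\beta_K$ is a variable, one column of the matrix consists of the $\varphi_a(\beta_K)$, so $\beta_K^{m_K}$ divides the determinant. The $\beta_K$ are pairwise nonassociate primes, so the product of these powers divides it.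

(ii) Let $\varphi\in D$. Cramer's rule gives $\det(\varphi_1,\dots,\varphi_n)\,\varphi=\sum_a\Delta_a\varphi_a$, where $\Delta_a$ is the determinant with $\varphi$ in place of $\varphi_a$. By (i), $\Delta_a=g_a\Pi$ with $g_a\in R$, and canceling $\Pi$ gives $f\varphi=\sum_ag_a\varphi_a$. If $f\in\mathbb K^*$, the $\varphi_a$ generate $D$, and they are independent because their determinant is nonzero.

(iii) This is \cite[Theorem~4.19]{OT}, valid over an arbitrary field.
\end{proof}

\begin{example}\label{ex:plane}
Let $\mathcal C$ consist of $h\ge1$ lines in $\mathbb K^2$ with product of forms $Q$, one of the forms being $x$. The derivations $x\partial_x+y\partial_y$ and $(Q/x)\partial_y$ lie in $D(\mathcal C)$ and have determinant $Q$. So $\mathcal C$ is free with exponents $(1,h-1)$ and $\chi_0(\mathcal C;t)=t-(h-1)$. In dimension one, $x\partial_x$ is a basis for the only nonempty arrangement.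
\end{example}

We often pass to the subring in which the forms live. If all $\beta_K$ lie in $R'=\mathbb K[x_1,\dots,x_j]\subseteq R$, then
\begin{equation}\label{eq:cylinder}
D_R(\mathcal C,m)=\bigl(R\otimes_{R'}D_{R'}(\mathcal C,m)\bigr)\oplus\bigoplus_{i>j}R\,\partial_i .
\end{equation}
Indeed, the $\partial_i$ with $i>j$ kill every $\beta_K$. A derivation $\sum_{i\le j}g_i\partial_i$ can be written as $\sum_w w\varphi_w$, with $w$ running over the monomials in $x_{j+1},\dots,x_n$ and $\varphi_w\in\operatorname{Der}(R')$, and $\beta_K^{m_K}$ divides $\sum_ww\varphi_w(\beta_K)$ if and only if it divides each $\varphi_w(\beta_K)$.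

\subsection{Localization}

\begin{lemma}[{\cite[Theorem~4.37]{OT}}]\label{lem:loc}
Let $\mathcal C$ be a free arrangement in $\mathbb K^n$ with coordinate ring $R$, let $X\in L(\mathcal C)$, and $\mathcal C_X=\{K\in\mathcal C:K\supseteq X\}$. Choose coordinates with $X=\{x_1=\dots=x_j=0\}$ and put $R'=\mathbb K[x_1,\dots,x_j]$. Then $D_{R'}(\mathcal C_X)$ is a free $R'$-module, and $\mathcal C_X$ is free.
\end{lemma}

\begin{proof}
Let $N=D_{R'}(\mathcal C_X)$, $\mathfrak P=(x_1,\dots,x_j)R$, and let $u$ be the product of the forms of $\mathcal C\setminus\mathcal C_X$. These forms do not vanish on $X$, so $u\notin\mathfrak P$. From $uD(\mathcal C_X)\subseteq D(\mathcal C)\subseteq D(\mathcal C_X)$ we see that $D(\mathcal C_X)_{\mathfrak P}=D(\mathcal C)_{\mathfrak P}$ is free. By \eqref{eq:cylinder}, $N\otimes_{R'}R_{\mathfrak P}$ is a direct summand of it, hence flat over $R_{\mathfrak P}$. The map $R'_{R'_+}\to R_{\mathfrak P}$ is a flat local homomorphism, hence faithfully flat, and a module that becomes flat after a faithfully flat base change is flat. So $N_{R'_+}$ is a finitely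 generated flat module over a Noetherian local ring, hence free. By (F1), $N$ is free, and then so is $D(\mathcal C_X)$ by \eqref{eq:cylinder}.
\end{proof}

\section{Restriction with multiplicities and the Euler derivation}\label{sec:ziegler}

In this section $\mathcal A$ is free. To prove that $\mathcal B$ is free we need derivations on $H$ whose determinant is the product of the forms of $\mathcal B$. Restricting a basis of $D(\mathcal A)$ to $H$ gives derivations whose determinant is too large, but by a known factor, and they form a basis of a module that can be described exactly.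

Let $\bar S=S/\alpha_HS$ be the coordinate ring of $H$. For $K\in\mathcal B$ fix a form $\beta_K\in\bar S$, and let
\[
m_K=\#\{K'\in\mathcal A':K'\cap H=K\}\ \ge1
\]
be the number of hyperplanes of $\mathcal A'$ \emph{over} $K$. We scale the forms of $\mathcal A'$ so that $\alpha_{K'}|_H=\beta_{K'\cap H}$. For $X\in L(\mathcal B)$, a hyperplane $K'\in\mathcal A'$ contains $X$ if and only if $K'\cap H$ does. Hence $|\mathcal A_X|=1+\sum_{K\in\mathcal B_X}m_K$, and
\begin{equation}\label{eq:eX}
e_X=1+\sum_{K\in\mathcal B_X}(m_K-1),\qquad e=1+\sum_{K\in\mathcal B}(m_K-1).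
\end{equation}
(The notation and the identities so far do not use freeness.) Put
\[
Q_X=\prod_{K\in\mathcal B_X}\beta_K,\qquad G_X=\prod_{K\in\mathcal B_X}\beta_K^{m_K-1},\qquad \deg G_X=e_X-1 .
\]
Let $R_X\subseteq\bar S$ be the polynomial ring generated by the linear forms on $H$ that vanish on $X$. These forms are spanned by the $\beta_K$, $K\in\mathcal B_X$, because $X$ is the intersection of $\mathcal B_X$. Let $\bar\varepsilon_X$ be the Euler derivation of $R_X$, and put
\[
E_X=D_{R_X}(\mathcal B_X,m)\ \subseteq\ D_{R_X}(\mathcal B_X).
\]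
When $X$ has rank $k\ge1$ we use \emph{coordinates adapted to $X$}: $x_0=\alpha_H,x_1,\dots,x_{\ell-1}$ on $V$ with $X=\{x_0=\dots=x_k=0\}$. Then $\bar S=\mathbb K[x_1,\dots,x_{\ell-1}]$ and $R_X=\mathbb K[x_1,\dots,x_k]$, and we regard $R_X$ as a subring of $T=\mathbb K[x_0,\dots,x_k]$, which contains the forms of $\mathcal A_X$. Let $\varepsilon=\sum_{i=0}^kx_i\partial_i$.

\begin{proposition}[cf.\ Ziegler 1989]\label{prop:ziegler}
Let $\mathcal A$ be free and $X\in L_k(\mathcal B)$, $k\ge1$. There is a homogeneous basis $\varepsilon,\theta_1,\dots,\theta_k$ of $D_T(\mathcal A_X)$ with $\theta_i(x_0)=0$ for all $i$. Let $a_i=a_i^X=\deg\theta_i$ and $\varphi_i=\sum_{j=1}^k\theta_i(x_j)|_{x_0=0}\,\partial_j\in\operatorname{Der}(R_X)$. Then: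
\begin{itemize}
\item[(i)] $\exp(\mathcal A_X)=(1,a_1,\dots,a_k,0,\dots,0)$ and $\chi_0(\mathcal A_X;t)=t^{\dim X}\prod_{i=1}^k(t-a_i)$;
\item[(ii)] $\det(\varepsilon,\theta_1,\dots,\theta_k)=c\,x_0\prod_{K'\in\mathcal A_X\setminus\{H\}}\alpha_{K'}$ with $c\in\mathbb K^*$;
\item[(iii)] $\varphi_1,\dots,\varphi_k$ is a basis of $E_X$, $\deg\varphi_i=a_i$, and $\det(\varphi_1,\dots,\varphi_k)=c\,G_XQ_X$.
\end{itemize}
\end{proposition}

\begin{proof}
The module $N=D_T(\mathcal A_X)$ is free by Lemma~\ref{lem:loc}, and of rank $k+1$ because it contains a nonzero multiple of $\operatorname{Der}(T)$. Let $N_0=\{\theta\in N:\theta(x_0)=0\}$. For $\theta\in N$ the quotient $\theta(x_0)/x_0$ is a polynomial and $\theta-(\theta(x_0)/x_0)\varepsilon\in N_0$, while $g\varepsilon\in N_0$ forces $gx_0=0$. So $N=T\varepsilon\oplus N_0$; no integer is inverted here, so the characteristic plays no role. By (F1), $N_0$ has a homogeneous basis $\theta_1,\dots,\theta_k$. Part (i) follows from \eqref{eq:cylinder} and Terao's theorem, with $\dim X=\ell-1-k$ zero exponents, and (ii) is Lemma~\ref{lem:saito}(iii).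

In the matrix of (ii) the column of $x_0$ has the entries $x_0,0,\dots,0$. Expanding along it, we get $\det(\theta_i(x_j))_{1\le i,j\le k}=c\prod_{K'}\alpha_{K'}$, and setting $x_0=0$ gives $\det(\varphi_1,\dots,\varphi_k)=c\prod_{K\in\mathcal B_X}\beta_K^{m_K}=c\,G_XQ_X$. In particular each $\varphi_i$ is nonzero, of degree $a_i$. It remains to show $\varphi_i\in E_X$, for then Lemma~\ref{lem:saito}(ii) gives (iii). Let $K\in\mathcal B_X$. The hyperplanes over $K$ have forms $\beta_K+c_sx_0$, $s=1,\dots,m_K$, with distinct $c_s\in\mathbb K$. Since $\theta_i$ kills $x_0$, each $\beta_K+c_sx_0$ divides the same polynomial $\theta_i(\beta_K+c_sx_0)=\theta_i(\beta_K)$, hence so does their product. Setting $x_0=0$ shows that $\beta_K^{m_K}$ divides $\varphi_i(\beta_K)$.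
\end{proof}

The determinant in (iii) exceeds the value $Q_X$ required of a basis of $D_{R_X}(\mathcal B_X)$ by the factor $G_X$. The same factor appears when we ask which multiples of the Euler derivation lie in $E_X$. Since $g\bar\varepsilon_X(\beta_K)=g\beta_K$, we have $g\bar\varepsilon_X\in E_X$ if and only if $\beta_K^{m_K-1}$ divides $g$ for all $K\in\mathcal B_X$, that is, if and only if $G_X$ divides $g$. Thus
\begin{equation}\label{eq:eta}
E_X\cap R_X\bar\varepsilon_X=R_X\,\eta_X,\qquad\text{where }\ \eta_X=G_X\bar\varepsilon_X .
\end{equation}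
If $\eta_X$ can be exchanged for one of the $\varphi_i$, then replacing $\eta_X$ by $\bar\varepsilon_X$ removes exactly the excess factor. So we expand
\begin{equation}\label{eq:f}
\eta_X=\sum_{i=1}^kf_i\varphi_i,\qquad f_i\in R_X\ \text{homogeneous},\qquad \deg f_i=e_X-a_i\ \text{ if }f_i\ne0,
\end{equation}
where the degrees follow from $\deg\eta_X=\deg G_X+1=e_X$. Let $J_X=(f_1,\dots,f_k)\subseteq R_X$. For an element $\eta$ of a free module $E$ of finite rank, the ideal generated by its coordinates equals $\{\lambda(\eta):\lambda\in\operatorname{Hom}(E,R_X)\}$, so it does not depend on the basis; the same holds over any localization of $R_X$. In particular $J_X$ depends only on $X$.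

\begin{definition}\label{def:good}
A flat $X\in L(\mathcal B)$, $X\ne H$, is \emph{good} if $J_X=R_X$, and \emph{bad} otherwise.
\end{definition}

The $f_i$ are homogeneous, so $X$ is good if and only if some $f_i$ lies in $\mathbb K^*$; in that case $e_X=a_i$ by \eqref{eq:f}. For a bad flat all $f_i$ lie in $(R_X)_+$. A flat $X$ of rank one is good: then $\mathcal B_X=\{X\}$, $E_X=R_X\,x_1^{m_X}\partial_1$, and $\eta_X$ is a nonzero constant multiple of $x_1^{m_X}\partial_1$.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $X\in L_k(\mathcal B)$, $k\geq1$, and $R=R_X$. For each $i$,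
\[
f_i\,D_R(\mathcal B_X)\subseteq R\bar\varepsilon_X+\sum_{j\ne i}R\varphi_j .
\]
If $f_i\in\mathbb K^*$, then $\bar\varepsilon_X$ and the $\varphi_j$ with $j\ne i$ form a basis of $D_R(\mathcal B_X)$.
\end{lemma}

\begin{proof}
The derivations $\bar\varepsilon_X$ and $\varphi_j$ lie in $D_R(\mathcal B_X)$. Placing $\bar\varepsilon_X$, then $\eta_X$, in the $i$-th position, we get from \eqref{eq:f} and Proposition~\ref{prop:ziegler}(iii)
\[
G_X\det(\varphi_1,\dots,\bar\varepsilon_X,\dots,\varphi_k)=\det(\varphi_1,\dots,\eta_X,\dots,\varphi_k)=f_i\det(\varphi_1,\dots,\varphi_k)=c\,f_i\,G_XQ_X .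
\]
So the determinant on the left is $cf_iQ_X$, and Lemma~\ref{lem:saito}(ii) applies.
\end{proof}

\section{Planes in three-space}\label{sec:three}

Let $\ell=3$, let $\mathcal A$ be free with $\bigcap\mathcal A=0$, and take $X=0$, the flat of rank two. We drop the index $X$. Here $\mathcal B$ is free in any case, but the mechanism of the proof is already visible.

\emph{The numerical side.} Let $h=|\mathcal B|$. We have $\chi_0(\mathcal A;t)=(t-a_1)(t-a_2)$ with $a_1+a_2=|\mathcal A|-1=e+h-1$, and $\chi_0(\mathcal B;t)=t-(h-1)$. In $P(\mathcal A;t)=(t-e)(t-h+1)-(t-a_1)(t-a_2)$ the terms of degrees two and one cancel. So $P$ is a constant, which we find by putting $t=e$: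
\[
P(\mathcal A;t)=-(e-a_1)(e-a_2).
\]

\emph{The algebraic side.} Write $\eta=G\bar\varepsilon=f_1\varphi_1+f_2\varphi_2$ in $R=\mathbb K[x_1,x_2]$. The polynomials $f_1,f_2$ are coprime. Indeed, if $g$ divides both, then $\eta/g\in E$. Its coefficients $Gx_1/g$ and $Gx_2/g$ are polynomials, so $g$ divides $G$, and $(G/g)\bar\varepsilon\in E$ forces $g\in\mathbb K^*$ by \eqref{eq:eta}. If now $f_2=0$, then $f_1$ divides both and is a nonzero constant, and the same holds with the indices exchanged. So there are only two cases: either some $f_i$ lies in $\mathbb K^*$, the origin is good, and $e\in\{a_1,a_2\}$; or both $f_i$ are nonzero of positive degree, the origin is bad, and $e>a_1$, $e>a_2$. In the first case $P=0$, in the second $P<0$. The numerical condition $P=0$ therefore forces the algebraic condition that $\eta$ belongs to a basis of $E$.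

\begin{example}\label{ex:grid}
Let $\mathcal A$ be given by $z\,x(x-z)\,y(y-z)=0$ in $\mathbb K^3$. The derivations $\varepsilon$, $x(x-z)\partial_x$, $y(y-z)\partial_y$ lie in $D(\mathcal A)$ and their determinant is the defining polynomial, so $\exp(\mathcal A)=(1,2,2)$.

(1) Let $H=\{z=0\}$. Then $\mathcal B$ consists of the lines $x=0$ and $y=0$, both of multiplicity two, so $e=3$ and $G=xy$. We have $\varphi_1=x^2\partial_x$, $\varphi_2=y^2\partial_y$, and $\eta=xy(x\partial_x+y\partial_y)=y\varphi_1+x\varphi_2$. The origin is bad with $J=(y,x)$, and $P=(t-3)(t-1)-(t-2)^2=-1$. The restriction $\mathcal B$ is free with exponents $(1,1)$, divisibility fails, and $\mathcal A'$ is the nonfree arrangement $\mathcal C$ of Remark~\ref{rem:hyp}.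

(2) Let $H=\{x=0\}$. Then $\mathcal B$ consists of $z=0$, of multiplicity two, and of $y=0$ and $y=z$, so $e=2$ and $G=z$. A basis of the derivations that kill $x$ is $\theta_1=x(x-z)\partial_x+(z-x)\varepsilon=(z-x)(y\partial_y+z\partial_z)$ and $\theta_2=y(y-z)\partial_y$. Here $\varphi_1=z(y\partial_y+z\partial_z)=\eta$, the origin is good, and $P=(t-2)^2-(t-2)^2=0$. The exchange gives the basis $\bar\varepsilon,\ y(y-z)\partial_y$ of $D(\mathcal B)$. Moreover $G\varepsilon-\theta_1=x\psi$ with $\psi=z\partial_x+y\partial_y+z\partial_z$, and $\varepsilon,\psi,\theta_2$ is a basis of $D(\mathcal A')$, with determinant $zy(x-z)(y-z)$ up to sign.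
\end{example}

The first case in which the conjecture has content is $\ell=4$, and it shows what remains to be done. There $P=p_2t+p_3$. Suppose that $p_2$ is known to be the sum, over the lines $X\in L_2(\mathcal B)$, of the numbers $-(e_X-a_1^X)(e_X-a_2^X)$ found above for the localizations $\mathcal A_X$. All these numbers are $\le0$, so $P=0$ forces every line to be good. One then needs the same dichotomy at the origin: when all lines are good, either some $f_i$ is a nonzero constant or all three are nonzero of positive degree, and $p_3=-\prod_{i=1}^3(e-a_i)$ tells which. Section~\ref{sec:defect} provides the decomposition of $P$ into local terms, and Section~\ref{sec:sign} the dichotomy, in which coprimality is replaced by the absence of common zeros other than the origin.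

\section{The defect polynomial as a sum of local terms}\label{sec:defect}

No freeness is assumed in this section. The polynomial $\chi(\mathcal A;t)$ is a sum over all flats of $\mathcal A$, and $\chi(\mathcal B;t)$ only over those inside $H$. To compare them we rewrite $\chi_0$ as a sum over the flats inside one hyperplane.

\begin{lemma}\label{lem:weisner}
Let $\mathcal C$ be an arrangement and $K\in\mathcal C$. Then
\[
\chi_0(\mathcal C;t)=-\sum_{Z\in L(\mathcal C),\ Z\subseteq K}\mu_{\mathcal C}(Z)\,t^{\dim Z}.
\]
\end{lemma}

\begin{proof}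
For a flat $Z\subseteq K$ let $N(Z)=\sum_{Y\cap K=Z}\mu_{\mathcal C}(Y)$. We first show $N(Z)=0$, which is Weisner's identity. Every flat $Y\supseteq Z$ is counted in $N(W)$ for exactly one flat $W$ with $Z\subseteq W\subseteq K$, namely $W=Y\cap K$, and every $Y$ counted in such an $N(W)$ contains $Z$. So $\sum_{Z\subseteq W\subseteq K}N(W)=\sum_{Y\supseteq Z}\mu_{\mathcal C}(Y)=0$, and $N(Z)=0$ follows by induction on the codimension, starting from $Z=K$.

A flat $Y$ with $Y\cap K=Z$ either equals $Z$, or is not contained in $K$ and has dimension $\dim Z+1$. Let $\Sigma(t)=\sum_{Z\subseteq K}\mu_{\mathcal C}(Z)t^{\dim Z}$. Multiplying $N(Z)=0$ by $t^{\dim Z+1}$ and summing over $Z$ gives $t\,\Sigma(t)+\sum_{Y\not\subseteq K}\mu_{\mathcal C}(Y)t^{\dim Y}=0$. Hence $\chi(\mathcal C;t)=\Sigma(t)-t\,\Sigma(t)=-(t-1)\Sigma(t)$.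
\end{proof}

The flats of $\mathcal B$ are exactly the flats of $\mathcal A$ contained in $H$, so each $X\in L(\mathcal B)$ has two M\"obius values. Define its \emph{local defect} by
\[
\delta(X)=e_X\,\mu_{\mathcal B}(X)+\mu_{\mathcal A}(X).
\]
For $X=H$ we have $e_H=1$, $\mu_{\mathcal B}(H)=1$, $\mu_{\mathcal A}(H)=-1$, so $\delta(H)=0$. For $K\in\mathcal B$ we have $e_K=m_K$, $\mu_{\mathcal B}(K)=-1$, and $\mu_{\mathcal A}(K)=m_K$ since $K$ has codimension two in $V$ and lies on $m_K+1$ hyperplanes; so $\delta(K)=0$.

\begin{proposition}\label{prop:local}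
$P(\mathcal A;t)=\sum_{X\in L(\mathcal B)}\delta(X)\,t^{\dim X}$, that is, $p_k(\mathcal A)=\sum_{X\in L_k(\mathcal B)}\delta(X)$; in particular $p_0(\mathcal A)=p_1(\mathcal A)=0$. For $X\in L(\mathcal B)$, $X\ne H$,
\begin{equation}\label{eq:localP}
(t-e_X)\,\chi_0(\mathcal B_X;t)-\chi_0(\mathcal A_X;t)=\sum_{Y\in L(\mathcal B),\ Y\supseteq X}\delta(Y)\,t^{\dim Y}.
\end{equation}
\end{proposition}

\begin{proof}
Lemma~\ref{lem:weisner} for $\mathcal A$ and $H$ gives $-\chi_0(\mathcal A;t)=\sum_{X\in L(\mathcal B)}\mu_{\mathcal A}(X)t^{\dim X}$. By \eqref{eq:eX} and Lemma~\ref{lem:weisner} for $\mathcal B$ and each $K\in\mathcal B$,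
\begin{align*}
\sum_{X\in L(\mathcal B)}e_X\,\mu_{\mathcal B}(X)t^{\dim X}
&=\chi(\mathcal B;t)+\sum_{K\in\mathcal B}(m_K-1)\sum_{X\subseteq K}\mu_{\mathcal B}(X)t^{\dim X}\\
&=(t-1)\chi_0(\mathcal B;t)-(e-1)\chi_0(\mathcal B;t)=(t-e)\chi_0(\mathcal B;t).
\end{align*}
Adding the two identities gives the first claim. For \eqref{eq:localP}, apply it to $\mathcal A_X$, whose restriction to $H$ is $\mathcal B_X$. The flats of $\mathcal B_X$ are the $Y\in L(\mathcal B)$ with $Y\supseteq X$. The number $\delta(Y)$ depends only on the hyperplanes and flats that contain $Y$, so it is the same for $\mathcal A_X$ as for $\mathcal A$.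
\end{proof}

\section{The sign of the leading coefficient}\label{sec:sign}

Let $\mathcal A$ be free. For a bad flat $X$, \eqref{eq:f} gives $e_X>a_i$ only for those $i$ with $f_i\neq0$, and the difficulty is to exclude $f_i=0$. The idea is geometric. Near a nonzero point of $H/X$ the arrangement $\mathcal B_X$ looks like $\mathcal B_Y$ for a larger flat $Y$, and $\eta_X$ looks like $\eta_Y$. If $Y$ is good, the $f_i$ do not all vanish at that point. And $k$ polynomials in $k$ variables whose only common zero is the origin cannot include the zero polynomial.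

\begin{lemma}\label{lem:primary}
Let $X\in L_k(\mathcal B)$ be bad, $R=R_X$, and assume that every flat $Y\in L(\mathcal B)$ with $X\subsetneq Y\subsetneq H$ is good. Then $R_+$ is the only prime of $R$ that contains $J_X$. Moreover $f_i\ne0$ and $e_X>a_i$ for $i=1,\dots,k$.
\end{lemma}

\begin{proof}
Since $X$ is bad, $J_X\subseteq R_+$. Let $\mathfrak q\ne R_+$ be a prime of $R$; we show $J_X\not\subseteq\mathfrak q$. Put $Y=\bigcap\{K\in\mathcal B_X:\beta_K\in\mathfrak q\}$, with $Y=H$ if there is no such $K$, and let $j$ be the rank of $Y$. The linear forms that vanish on $Y$ are combinations of the $\beta_K\in\mathfrak q$, so they lie in $\mathfrak q$. This has two consequences. First, $\mathcal B_Y=\{K\in\mathcal B_X:\beta_K\in\mathfrak q\}$. Second, $Y\ne X$, since otherwise $\mathfrak q$ would contain the maximal ideal $R_+$.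

Choose the variables $x_1,\dots,x_k$ of $R$ so that $R_Y=\mathbb K[x_1,\dots,x_j]$, and let $E'=D_R(\mathcal B_Y,m)$. The element $u=\prod_{K\in\mathcal B_X\setminus\mathcal B_Y}\beta_K^{m_K}$ is not in $\mathfrak q$, and $uE'\subseteq E_X\subseteq E'$. Hence $(E_X)_{\mathfrak q}=E'_{\mathfrak q}$. Also $\eta_X=(G_X/G_Y)\,G_Y\bar\varepsilon_X$, and $G_X/G_Y$ divides $u$, so it is a unit of $R_{\mathfrak q}$. Therefore $(J_X)_{\mathfrak q}$ is the ideal generated by the coordinates of
\[
G_Y\bar\varepsilon_X=G_Y\sum_{i\le j}x_i\partial_i+\sum_{i>j}G_Yx_i\,\partial_i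
\]
in any basis of $E'_{\mathfrak q}$.

If $j\ge1$, then by \eqref{eq:cylinder} a basis of $E_Y$ together with $\partial_{j+1},\dots,\partial_k$ is a basis of $E'$, and the first summand above is $\eta_Y$. So $(J_X)_{\mathfrak q}$ contains $J_Y$, which contains $1$ because $Y$ is good. If $j=0$, then $E'=\operatorname{Der}(R)$, $G_Y=1$, and the coordinates are $x_1,\dots,x_k$, one of which is not in $\mathfrak q$. In both cases $(J_X)_{\mathfrak q}=R_{\mathfrak q}$, so $J_X\not\subseteq\mathfrak q$.

Thus $R_+$, of height $k$, is minimal over $J_X=(f_1,\dots,f_k)$. By (F3), $J_X$ cannot be generated by $k-1$ elements, so no $f_i$ is zero. Each $f_i$ is nonzero, homogeneous and in $R_+$, so $e_X-a_i=\deg f_i>0$.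
\end{proof}

\begin{proposition}\label{prop:sign}
Let $\mathcal A$ be free.
\begin{itemize}
\item[(i)] If there is no bad flat, then $P(\mathcal A;t)=0$.
\item[(ii)] If there are bad flats, let $k$ be their minimal rank. Then $k\ge2$, $p_j(\mathcal A)=0$ for $j<k$, and
\[
p_k(\mathcal A)=-\sum_{X\in L_k(\mathcal B)\ \mathrm{bad}}\ \prod_{i=1}^k\bigl(e_X-a_i^X\bigr)<0,
\]
with all factors $e_X-a_i^X>0$.
\end{itemize}
\end{proposition}

\begin{proof}
Put $k=\infty$ in case (i). We show by induction on $j$ that every $X\in L_j(\mathcal B)$ with $1\le j\le k$ satisfies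
\begin{equation}\label{eq:delta}
\delta(X)=-\prod_{i=1}^j\bigl(e_X-a_i^X\bigr).
\end{equation}
When $X$ is good, $e_X$ is one of the $a_i^X$, so \eqref{eq:delta} says $\delta(X)=0$. Let $X$ have rank $j\le k$. A flat $Y$ with $X\subsetneq Y\subsetneq H$ has rank less than $k$, so it is good, and $\delta(Y)=0$ by induction; also $\delta(H)=0$. Thus the right side of \eqref{eq:localP} is $\delta(X)t^{\dim X}$. Put $t=e_X$ in \eqref{eq:localP}. The unknown polynomial $\chi_0(\mathcal B_X;t)$ drops out, and Proposition~\ref{prop:ziegler}(i) gives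
\[
-e_X^{\dim X}\prod_{i=1}^j\bigl(e_X-a_i^X\bigr)=\delta(X)\,e_X^{\dim X}.
\]
Since $e_X\ge1$, this is \eqref{eq:delta}.

By Proposition~\ref{prop:local}, $p_j(\mathcal A)=\sum_{X\in L_j(\mathcal B)}\delta(X)$, which vanishes for $j<k$. This proves (i). In case (ii), only the bad flats contribute to $p_k(\mathcal A)$, and Lemma~\ref{lem:primary} applies to each of them by the minimality of $k$. Finally $k\ge2$ because flats of rank one are good.
\end{proof}

Freeness of $\mathcal A$ entered twice: it factors $\chi_0(\mathcal A_X;t)$, and it makes $E_X$ free with generators of the degrees $a_i^X$, so that the factors in \eqref{eq:delta} are the degrees of the $f_i$.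

\begin{remark}[Only the leading coefficient has a sign]
Let $\mathcal A$ be given by $x_0\prod_{i=1}^3x_i(x_i-x_0)=0$ in $\mathbb K^4$, and $H=\{x_0=0\}$. By Saito's criterion, $\varepsilon$ and the $x_i(x_i-x_0)\partial_i$ form a basis of $D(\mathcal A)$, so $\exp(\mathcal A)=(1,2,2,2)$. The restriction consists of the three coordinate planes, $e=4$, and
\[
P(\mathcal A;t)=(t-4)(t-1)^2-(t-2)^3=-3t+4 .
\]
Each of the three coordinate axes is a bad flat of rank two and contributes $-1$, as in Example~\ref{ex:grid}(1). At the origin $\varphi_i=x_i^2\partial_i$ and $J_0=(x_2x_3,x_1x_3,x_1x_2)$, which lies in the prime $(x_1,x_2)$ of a bad axis; and $\delta(0)=4$, while the right side of \eqref{eq:delta} is $-8$. So the first assertion of Lemma~\ref{lem:primary} and formula \eqref{eq:delta} both fail above the minimal rank.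
\end{remark}

\section{Bases of the restriction and of the deletion}\label{sec:bases}

Let $X_0=\bigcap_{K\in\mathcal B}K$ be the smallest flat, of rank $r\ge1$. Then $\mathcal B_{X_0}=\mathcal B$, $\mathcal A_{X_0}=\mathcal A$ and $e_{X_0}=e$. We write $Q=Q_{X_0}$ and $G=G_{X_0}$.

\begin{proposition}\label{prop:bases}
Let $\mathcal A$ be free and $X_0$ good. Then $\mathcal B$ and $\mathcal A'$ are free, and $\exp(\mathcal A)$ is $\exp(\mathcal B)$ together with $e$.
\end{proposition}

\begin{proof}
Use the notation of Section~\ref{sec:ziegler} for $X=X_0$, $k=r$, numbered so that $f_1\in\mathbb K^*$; then $a_1=e$. By Lemma~\ref{lem:exchange} and \eqref{eq:cylinder}, the derivations $\bar\varepsilon_{X_0},\varphi_2,\dots,\varphi_r,\partial_{r+1},\dots,\partial_{\ell-1}$ form a basis of $D(\mathcal B)$. So $\exp(\mathcal B)=(1,a_2,\dots,a_r,0,\dots,0)$, while $\exp(\mathcal A)=(1,e,a_2,\dots,a_r,0,\dots,0)$, with $\ell-1-r$ zeros in both.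

For $\mathcal A'$ we lift the relation \eqref{eq:f} from $H$ to $V$ and divide the error by $x_0$, as in Example~\ref{ex:grid}(2). Regard $G$ and the $f_i$ as elements of $T$, and let $\omega=G\varepsilon-\sum_if_i\theta_i\in D_T(\mathcal A)$. We have $\omega(x_0)=Gx_0$, and for $1\le j\le r$ the polynomial $\omega(x_j)$ restricts on $x_0=0$ to $Gx_j-\sum_if_i\varphi_i(x_j)=0$. So $\omega=x_0\psi$ with $\psi\in\operatorname{Der}(T)$. For $K'\in\mathcal A'$ the prime $\alpha_{K'}$ divides $x_0\psi(\alpha_{K'})$ and not $x_0$, so $\psi\in D_T(\mathcal A')$. By Proposition~\ref{prop:ziegler}(ii),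
\[
x_0\det(\varepsilon,\psi,\theta_2,\dots,\theta_r)=\det(\varepsilon,\omega,\theta_2,\dots,\theta_r)=-f_1\det(\varepsilon,\theta_1,\dots,\theta_r)=-f_1c\,x_0\prod_{K'\in\mathcal A'}\alpha_{K'} .
\]
By Lemma~\ref{lem:saito}(ii), $\varepsilon,\psi,\theta_2,\dots,\theta_r$ is a basis of $D_T(\mathcal A')$, and $\mathcal A'$ is free by \eqref{eq:cylinder}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Divisibility means $P(\mathcal A;t)=0$. By Proposition~\ref{prop:sign}(ii) there is no bad flat, since a bad flat would give a nonzero coefficient $p_k(\mathcal A)$. In particular $X_0$ is good, and Proposition~\ref{prop:bases} gives all assertions.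
\end{proof}

\section{The equivalent conditions}\label{sec:strong}

The one implication of Theorem~\ref{thm:strong} that needs a new argument starts from the freeness of $\mathcal A'$. The inclusion $D(\mathcal A)\subseteq D(\mathcal A')$ of free modules has a cokernel supported on $H$. We show that it is cyclic, so that the two modules share all basis elements but one, and that the shared elements restrict to a basis of $D(\mathcal B)$.

\begin{proposition}\label{prop:deletion}
If $\mathcal A$ and $\mathcal A'$ are free, then $\mathcal B$ is free and $\exp(\mathcal B)\subset\exp(\mathcal A)$.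
\end{proposition}

\begin{proof}
Use coordinates $x_0=\alpha_H,x_1,\dots,x_{\ell-1}$ on $V$, and let a bar denote restriction to $x_0=0$.

\emph{Step 1: compatible bases.} The map $D(\mathcal A')\to\bar S$, $\psi\mapsto\overline{\psi(x_0)}$, preserves degrees and has kernel $D(\mathcal A)$. So $F=D(\mathcal A')/D(\mathcal A)$ is isomorphic to a homogeneous ideal of $\bar S$. It is nonzero: if $D(\mathcal A)=D(\mathcal A')$, the determinant of a common homogeneous basis would by Lemma~\ref{lem:saito}(iii) be a constant multiple of two polynomials that differ by the factor $x_0$. The sequence $0\to D(\mathcal A)\to D(\mathcal A')\to F\to0$ gives $\operatorname{pd}_SF\le1$, so $F$ has depth at least $\ell-1$ over $S$ by (F2). A sequence in $S_+$ is $F$-regular if and only if its image in $\bar S_+$ is, so $F$ has depth at least $\ell-1$ over $\bar S$, a polynomial ring in $\ell-1$ variables. By (F2) and (F1), $F$ is a free $\bar S$-module, of rank one because it is a nonzero ideal.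

Let $\psi_1,\dots,\psi_\ell$ be a homogeneous basis of $D(\mathcal A')$. The images of the $\psi_i$ span the one-dimensional space $F/S_+F$, so by (F1) the image of one of them, say $\psi_1$, generates $F$. For $j\geq2$ choose a homogeneous $g_j\in S$ such that $\psi_j-g_j\psi_1$ is homogeneous and maps to $0$ in $F$, and replace $\psi_j$ by this element. We obtain a homogeneous basis of $D(\mathcal A')$ with $\psi_2,\dots,\psi_\ell\in D(\mathcal A)$, and $\det(\psi_1,\dots,\psi_\ell)=c\prod_{K'\in\mathcal A'}\alpha_{K'}$ with $c\in\mathbb K^*$. Then $x_0\psi_1,\psi_2,\dots,\psi_\ell$ is a basis of $D(\mathcal A)$ by Lemma~\ref{lem:saito}(ii), and $\exp(\mathcal A)=(\deg\psi_1+1,\deg\psi_2,\dots,\deg\psi_\ell)$.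

\emph{Step 2: restriction.} For $i\ge2$ the derivation $\psi_i$ preserves $x_0S$ and each $\alpha_{K'}S$, so it induces a derivation $\bar\psi_i\in D(\mathcal B)$. Modulo $x_0$, the column of $x_0$ in the matrix $(\psi_i(x_j))$ has the entries $h,0,\dots,0$, where $h=\overline{\psi_1(x_0)}$. Hence
\[
h\,\Delta=c\prod_{K\in\mathcal B}\beta_K^{m_K}=c\,GQ,\qquad \Delta=\det(\bar\psi_2,\dots,\bar\psi_\ell).
\]
By Lemma~\ref{lem:saito}(i), $Q$ divides $\Delta$. We must show that the excess factor $G$ is absorbed by $h$.

\emph{Step 3: $G$ divides $h$.} Let $K\in\mathcal B$, and let $y$ be the form of one hyperplane over $K$. The other hyperplanes over $K$ have forms $y+c_sx_0$, $s=2,\dots,m_K$, with distinct nonzero $c_s$. Write $\psi_1(y)=yg$. Modulo $y+c_sx_0$ we have $y\equiv-c_sx_0$, so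
\[
0\equiv\psi_1(y+c_sx_0)=yg+c_s\psi_1(x_0)\equiv c_s\bigl(\psi_1(x_0)-x_0g\bigr).
\]
Therefore $\prod_{s\ge2}(y+c_sx_0)$ divides $\psi_1(x_0)-x_0g$, and setting $x_0=0$ shows that $\beta_K^{m_K-1}$ divides $h$. These powers are pairwise coprime, so $G$ divides $h$.

Now $(h/G)(\Delta/Q)=c$ with both factors in $\bar S$, so $\Delta\in\mathbb K^*Q$. By Lemma~\ref{lem:saito}(ii), $\bar\psi_2,\dots,\bar\psi_\ell$ is a basis of $D(\mathcal B)$, and $\exp(\mathcal B)=(\deg\psi_2,\dots,\deg\psi_\ell)\subset\exp(\mathcal A)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]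
Let (g) be the condition that there is no bad flat. Proposition~\ref{prop:sign} gives (a)$\Leftrightarrow$(g) and the final statement on the leading coefficient. Proposition~\ref{prop:bases} gives (g)$\Rightarrow$(b) and (g)$\Rightarrow$(c). Proposition~\ref{prop:deletion} is (c)$\Rightarrow$(b), and (b)$\Rightarrow$(a) follows from Terao's theorem for $\mathcal A$ and $\mathcal B$.

For (g)$\Leftrightarrow$(d), recall from Proposition~\ref{prop:ziegler}(i) that $\chi_0(\mathcal A_X;e_X)=e_X^{\dim X}\prod_i(e_X-a_i^X)$ with $e_X\ge1$. If $X$ is good, one factor vanishes. If bad flats exist and $X$ is one of minimal rank, all factors are positive by Proposition~\ref{prop:sign}(ii), so (d) fails.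

Finally, (e) says that $P(\mathcal A;t)\ge0$ for arbitrarily large $t$. This holds if $P=0$. If $P\neq0$, its leading coefficient is negative, so $P(\mathcal A;t)<0$ for all large $t$.
\end{proof}

\begin{corollary}\label{cor:good}
Let $\mathcal A$ be free and $X\in L(\mathcal B)$, $X\ne H$. Then $X$ is good if and only if $\mathcal A_X\setminus\{H\}$ is free.
\end{corollary}

\begin{proof}
The arrangement $\mathcal A_X$ is free and has at least two hyperplanes, $X$ is the smallest flat of $(\mathcal A_X)^H=\mathcal B_X$, and $E_X$ and $\eta_X$ are the same for $\mathcal A_X$ as for $\mathcal A$. If $X$ is good, Proposition~\ref{prop:bases} for $\mathcal A_X$ shows that $\mathcal A_X\setminus\{H\}$ is free. The converse is (c)$\Rightarrow$(g) for $\mathcal A_X$.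
\end{proof}

\section{The converse under the hypothesis on $b_2$}\label{sec:converse}

Multiplying \eqref{eq:P} by $t-1$ gives $(t-1)P(\mathcal A;t)=(t-e)\chi(\mathcal B;t)-\chi(\mathcal A;t)$. The coefficient of $t^{\ell-2}$ is $p_2(\mathcal A)-p_1(\mathcal A)=p_2(\mathcal A)$ on the left and $b_2(\mathcal B)+e\,b_1(\mathcal B)-b_2(\mathcal A)$ on the right, so
\begin{equation}\label{eq:p2}
p_2(\mathcal A)=b_2(\mathcal B)+|\mathcal B|\,e-b_2(\mathcal A).
\end{equation}
By Proposition~\ref{prop:sign}, for free $\mathcal A$ this number vanishes exactly when no flat of rank two is bad. A bad flat $X$ of rank two is invisible to the freeness of $\mathcal B$, because $\mathcal B_X$ is then free in any case by Example~\ref{ex:plane}. From rank three on, a bad flat of minimal rank obstructs freeness.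

\begin{proposition}\label{prop:obstruction}
Let $\mathcal A$ be free, and let $X$ be a bad flat of minimal rank $k$. If $k\ge3$, then $D_{R_X}(\mathcal B_X)$ is not free.
\end{proposition}

\begin{proof}
Write $R=R_X$, $\bar\varepsilon=\bar\varepsilon_X$, $D=D_R(\mathcal B_X)$, and put $D_0=D/R\bar\varepsilon$ and $W=D/(R\bar\varepsilon+E_X)$. By \eqref{eq:eta} the kernel of $E_X\to D_0$ is $R\eta_X$, so there is an exact sequence of finitely generated graded modules
\begin{equation}\label{eq:four}
0\longrightarrow R\eta_X\longrightarrow E_X\longrightarrow D_0\longrightarrow W\longrightarrow0 .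
\end{equation}
By Lemma~\ref{lem:exchange}, each $f_i$ kills $W$. By Lemma~\ref{lem:primary} the radical of $J_X$ is $R_+$, so $J_X$ contains a power of $R_+$, and this power kills $W$.

Suppose that $D$ is free. Fix $K\in\mathcal B_X$. The map $\theta\mapsto\theta-(\theta(\beta_K)/\beta_K)\bar\varepsilon$ shows that $D=R\bar\varepsilon\oplus\{\theta\in D:\theta(\beta_K)=0\}$, so $D_0$ is projective, hence free by (F1). Then \eqref{eq:four} is a free resolution of $W$ of length two. If $W\ne0$, then $W$ has depth $0$, and (F2) gives $\operatorname{pd}_RW=k\ge3$, a contradiction; this is the only use of $k\ge3$. So $W=0$, the surjection $E_X\to D_0$ onto a free module splits, and $R\eta_X$ is a direct summand of $E_X$. The projection onto it gives $\lambda\in\operatorname{Hom}(E_X,R)$ with $\lambda(\eta_X)=1$, so $J_X=R$. This contradicts the assumption that $X$ is bad.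
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
If divisibility holds, $\mathcal B$ is free by Theorem~\ref{thm:main}. Assume that it fails. By Proposition~\ref{prop:sign} there are bad flats, their minimal rank $k$ is at least $2$, and $p_k(\mathcal A)<0$. The hypothesis and \eqref{eq:p2} give $p_2(\mathcal A)=0$, so $k\ge3$. For a bad flat $X$ of rank $k$, the module $D_{R_X}(\mathcal B_X)$ is not free by Proposition~\ref{prop:obstruction}. By Lemma~\ref{lem:loc} applied to $\mathcal B$ and $X$, the arrangement $\mathcal B=\mathcal A^H$ is not free.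
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abe}
Takuro Abe, \emph{Deletion theorem and combinatorics of hyperplane arrangements}, arXiv:1709.05842 (2017).

\bibitem{OT}
Orlik and Terao, \emph{Arrangements of Hyperplanes}.

\end{thebibliography}
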